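# Computing the order type of a tree automatic well-order

## 1. Types below $\omega^\omega$: divide by $\omega$ until a finite order is left

A few finite automata can describe an infinite well-order: the elements are finite trees, one automaton says which trees are elements, and another says which of two elements is smaller. Can we read off from the automata which ordinal they describe? This question of Philipp Schlicht appears in Andre Nies, "Logic Blog 2021", arXiv:2202.13643 (2022). We make it precise, answer it for small ordinals, and then see what breaks.

**Trees.** Fix a finite alphabet $\Sigma$. A $\Sigma$-tree is a finite prefix-closed subset of $\{0,1\}^*$ (its domain) whose nodes are labelled by letters of $\Sigma$. The empty tree is allowed. If $\Sigma=\emptyset$, the empty tree is the only tree and every order is trivial, so assume $\Sigma\ne\emptyset$. The convolution $\otimes(t_1,\dots,t_n)$ is the tree on the union of the domains; node $v$ carries the tuple $(a_1,\dots,a_n)$, where $a_i$ is the label of $v$ in $t_i$, or the padding symbol $\diamond$ if $v\notin\mathrm{dom}\,t_i$.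

**Tree automatic.** A relation $R$ on $\Sigma$-trees is *tree automatic* if $\{\otimes(t_1,\dots,t_n):(t_1,\dots,t_n)\in R\}$ is accepted by a finite bottom-up tree automaton. A *presentation* of a structure is a regular set $D$ of $\Sigma$-trees with tree automatic relations on $D$, isomorphic to the structure. A *tree automatic well-order* is a well-order $L=(D,<)$ given in this way.

**Textbook facts.** Regular tree languages are effectively closed under Boolean operations and projection. Hence relations first-order definable from tree automatic relations are effectively tree automatic. Emptiness, inclusion and finiteness of regular tree languages are decidable.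

**Example 1.1.** Fix a letter $a\in\Sigma$ and let $p_n$ be the tree with domain $\{0^i:i<n\}$ and all labels $a$.

* The trees $p_n$, $n\ge1$, ordered by $n$ (inclusion of domains), present $\omega$. Code the number $b$ by $p_{b+1}$.
* Code a pair $(b,b')$ by a root labelled $a$ with $p_{b+1}$ at node $0$ and $p_{b'+1}$ at node $1$. Lexicographic order on pairs is tree automatic and has type $\omega^2$.
* Take a spine $\varepsilon,1,\dots,1^N$ with $N\ge0$, and attach codes of numbers $b_1,\dots,b_N$ at the left children $0,10,\dots,1^{N-1}0$ of the first $N$ spine nodes, with $b_N\neq0$ if $N\ge1$. Order these trees by $N$, and for equal $N$ by the largest index at which the sequences differ. The trees with at most $M$ teeth form an initial segment. It is the set of all sequences of length $M$ (pad with zeros) ordered by largest difference, so it has type $\omega^M$. The whole order has type $\omega^\omega$.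

**Normal forms.** Every ordinal $\alpha<\varepsilon_0$ has a unique hereditary Cantor normal form. It is $0$ if $\alpha=0$; otherwise it is $\omega^{\beta_1}+\dots+\omega^{\beta_m}$ with $\alpha>\beta_1\ge\dots\ge\beta_m$ and each exponent written in the same way. So it is a finite term in $0$, $+$, $\omega^{(\cdot)}$, and equality of ordinals is equality of terms. It is known (Delhommé) that every tree automatic well-order has type below $\omega^{\omega^\omega}$; a proof comes in Section 5. So the answer always has a term, and we ask whether an algorithm can output it.

Everything rests on division. For $x\le y$ in a well-order, *the interval between $x$ and $y$* is $[x,y)$. All ordinals below are countable.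

**Lemma 1.2 (division).** Let $L$ be a well-order of type $\alpha$, and let $x\,E\,y$ mean that the interval between $x$ and $y$ has type $<\omega^\lambda$. Then $E$ is an equivalence relation with convex classes: elements at positions $\xi,\eta$ are equivalent iff $\xi,\eta$ have the same quotient on left division by $\omega^\lambda$. Write $\alpha=\omega^\lambda\beta+\rho$ with $\rho<\omega^\lambda$. If $\rho=0$, then $L/E$ has type $\beta$ and all classes have type $\omega^\lambda$. If $\rho>0$, then $L/E$ has type $\beta+1$, the last class has type $\rho$, and all other classes have type $\omega^\lambda$.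

*Proof.* Let $\xi=\omega^\lambda\xi_1+\xi_0\le\eta=\omega^\lambda\eta_1+\eta_0$ with remainders $<\omega^\lambda$, and write $\eta=\xi+\zeta$; the interval has type $\zeta$. If $\xi_1=\eta_1$, then $\xi_0+\zeta=\eta_0$ by left cancellation, so $\zeta\le\eta_0<\omega^\lambda$. If $\zeta<\omega^\lambda$, then $\xi_0+\zeta<\omega^\lambda$ and $\eta=\omega^\lambda\xi_1+(\xi_0+\zeta)$, so $\eta_1=\xi_1$ by uniqueness of division. The class with quotient $\xi_1$ consists of the positions below $\alpha$ in $[\omega^\lambda\xi_1,\omega^\lambda(\xi_1+1))$. This has type $\omega^\lambda$ for $\xi_1<\beta$, type $\rho$ for $\xi_1=\beta$, and is empty for larger $\xi_1$. $\square$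

Division can be iterated: if $\xi=\omega^a\xi_1+\xi_0$ and $\xi_1=\omega^b\xi_2+\xi_3$ with the usual remainders, then

$$\xi=\omega^{a+b}\xi_2+(\omega^a\xi_3+\xi_0),\qquad \omega^a\xi_3+\xi_0<\omega^{a+b}. \tag{1}$$

So division by $\omega^a$ followed by division of the quotient by $\omega^b$ is division by $\omega^{a+b}$.

**Proposition 1.3 (the easy case).** There is an algorithm that, given a presentation of a well-order $L$ of type $\alpha<\omega^\omega$, outputs the normal form of $\alpha$.

*Proof.* Let $E_0$ be the relation of Lemma 1.2 for $\lambda=1$: the interval between $x$ and $y$ is finite. This relation is first-order definable. Indeed, for $x<y$ the interval $[x,y)$ is infinite iff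
$$\exists z\,\bigl(x<z\le y\ \wedge\ \forall w<z\ \exists w'\,(w<w'<z)\bigr),$$
that is, iff some $z\in(x,y]$ has no greatest predecessor. If $x$ has position $\xi$ and $[x,y)$ is infinite, take $z$ at position $\xi+\omega$. Conversely, such a $z$ sits at a limit position above $\xi$, hence at position at least $\xi+\omega$. So an automaton for $E_0$ is computable. So is a presentation $L'$ of $L/E_0$: take the regular set of least elements of the classes, with the order of $L$.

The algorithm: if $D$ is finite, output its cardinality. Otherwise write $\alpha=\omega\beta+c$ with $c<\omega$. If $L'$ has a greatest element $\mu$ and $K=\{x\in L:x\geq\mu\}$ is finite, then by Lemma 1.2 $c=|K|$ and $\beta$ is the type of $L'\setminus\{\mu\}$. Otherwise $c=0$ and $\beta$ is the type of $L'$. Compute $\beta=\omega^{b_1}+\dots+\omega^{b_s}$ recursively and output $\omega^{1+b_1}+\dots+\omega^{1+b_s}$ followed by $c$ terms $\omega^0$. If $\alpha<\omega^n$ with $n\ge2$, then $\beta<\omega^{n-1}$, so after at most $n-1$ recursive calls the order has type $<\omega$ and the recursion stops. $\square$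

By hand for $\omega\cdot2+3$: there are three classes, of types $\omega,\omega,3$; so $c=3$, $\beta=2$, and the output is $\omega^1+\omega^1+\omega^0+\omega^0+\omega^0$.

## 2. $\omega\cdot\omega^\omega=\omega^\omega$: what a single division cannot detect

What changes when the promise $\alpha<\omega^\omega$ is dropped? Run the algorithm on the presentation of $\omega^\omega$ in Example 1.1. Since $\omega\cdot\omega^\omega=\omega^{1+\omega}=\omega^\omega$, the quotient by $E_0$ has type $\omega^\omega$ again, and the recursion never stops. Iterated division halts when $\alpha<\omega^\omega$, but at no finite stage does it tell us that $\alpha\ge\omega^\omega$. There is a second difficulty. To continue past $\omega^\omega$ we would divide by $\omega^\omega$, and need an automaton for "the interval has type $<\omega^\omega$". For each fixed $n$ the relation "type $<\omega^n$" comes from $n$ successive quotients by $E_0$, but now we need the union over all $n$.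

The natural steps are $\omega,\ \omega^\omega,\ \omega^{\omega^2},\dots$, the ordinals $\omega^{\omega^k}$, because
$$\omega^{\omega^{k+1}}=\sup_n\omega^{\omega^kn},\qquad \omega^{\omega^k}\cdot\omega^{\omega^{k+1}}=\omega^{\omega^{k+1}}.$$
The answer to the general question is the following.

**Theorem 2.1.** There is an algorithm which, given tree automata forming a tree automatic presentation of a well-order $L$, outputs the hereditary Cantor normal form of the order type of $L$.

The only assumption on the input is the promise that the automata present a well-order. The proof builds, by induction on $k$, an algorithm $A_k$ that decides whether $\mathrm{type}(L)\ge\omega^{\omega^k}$: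

* from $A_k$ we compute an automaton for $E_k$, "the interval has type $<\omega^{\omega^k}$" (Section 5);
* iterated division by $\omega^{\omega^k}$ halts iff $\mathrm{type}(L)<\omega^{\omega^{k+1}}$;
* a finite certificate, a pumpable comb inside $L$, witnesses $\mathrm{type}(L)\ge\omega^{\omega^{k+1}}$ (Section 6), and we must prove that such a certificate always exists (Sections 7 to 9).

Running the last two searches in parallel gives $A_{k+1}$.

## 3. Compositional maps

We need a form of "automaton reading a pair of trees" that lets us cut subtrees out and put others in. Let $\Sigma_\diamond=\Sigma\cup\{\diamond\}$, and let $\mathbb T$ be the set of functions $\{0,1\}^*\to\Sigma_\diamond$ with finite support (the set of nodes not mapped to $\diamond$). Let $o$ be the constant function $\diamond$. The $\Sigma$-trees are the elements of $\mathbb T$ with prefix-closed support; $\mathrm{dom}\,x$ is the support, and $o$ is the empty tree. Write $x_v(w)=x(vw)$ for the subtree at $v$. For a finite antichain $U\subset\{0,1\}^*$ and $z\in\mathbb T^U$, let $x[z]$ (or $x[U\leftarrow z]$) be $x$ with the subtree at $u$ replaced by $z_u$, for all $u\in U$. If $x[z]$ is a $\Sigma$-tree,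 so is every $z_u$.

**Definition 3.1.** A *compositional map* is a map $\tau:\mathbb T^2\to S$ with $S$ finite, given by $\delta$ and $s_\diamond$ such that
$$\tau(o,o)=s_\diamond=\delta(\diamond,\diamond,s_\diamond,s_\diamond),\qquad \tau(x,y)=\delta\bigl(x(\varepsilon),y(\varepsilon),\tau(x_0,y_0),\tau(x_1,y_1)\bigr). \tag{2}$$
It *recognizes* $R\subseteq\mathbb T^2$ if $R=\tau^{-1}(S_R)$ for some $S_R\subseteq S$. A set $X\subseteq\mathbb T$ is *regular* if $\{(x,x):x\in X\}$ is recognized by a compositional map. For sets of $\Sigma$-trees this is the usual notion, effectively.

Every tree automatic binary relation on $\Sigma$-trees is recognized by a computable compositional map. Let the value at $(x,y)$ record whether $x=o$, whether $y=o$, whether each of $x,y$ has prefix-closed support, and, if both do and $(x,y)\ne(o,o)$, the set of states the automaton can reach at the root of $\otimes(x,y)$. All this is determined at a node by the two letters and the values at the children. By taking products, finitely many relations are recognized by one compositional map, and it can be chosen to *refine* a given one (to determine its values).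

**Example 3.2.** Let $\pi(x,y)$ be "bad" unless $x=p_m$ and $y=p_n$ for some $m,n\ge0$, and otherwise record whether $m=0$, whether $n=0$, and which of $m<n$, $m=n$, $m>n$ holds. This is compositional. For letters $(a,a)$ the pair at child $1$ must be $(o,o)$ and the comparison is inherited from child $0$. For letters $(\diamond,a)$ the left member at child $0$ must also be $o$, child $1$ must carry $(o,o)$, and the answer is $m=0<n$; the case $(a,\diamond)$ is symmetric. It recognizes the order of type $\omega$ in Example 1.1.

By induction on the nodes above $U$, (2) gives the locality principle: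
$$\tau(x[z],x'[z'])\ \text{depends only on } x,\ x',\ U\ \text{and}\ (\tau(z_u,z'_u))_{u\in U}. \tag{3}$$
For $x=x'$ this yields a function $h_{x,U}:S^U\to S$, defined on all of $S^U$ via $\delta$, with $\tau(x[z],x[z'])=h_{x,U}\bigl((\tau(z_u,z'_u))_u\bigr)$.

## 4. Finite unions and finite products of well-orders

**Lemma 4.1.** If a well-order of type $\ge\omega^\lambda$ is a finite union of subsets, one of them has type $\ge\omega^\lambda$. Equivalently, a finite union of suborders of type $<\omega^\lambda$ has type $<\omega^\lambda$.

*Proof.* It suffices to treat $\omega^\lambda=A\cup B$: restrict to an initial segment of type $\omega^\lambda$, and split off one set at a time. Use induction on $\lambda$; the case $\lambda=0$ is trivial. Otherwise $\omega^\lambda=\sum_{i<\omega}\omega^{\lambda_i}$, where $\lambda_i=\nu$ for all $i$ if $\lambda=\nu+1$, and the $\lambda_i$ are strictly increasing and cofinal in $\lambda$ if $\lambda$ is a limit. By induction, in the $i$-th block $A$ or $B$ has type $\omega^{\lambda_i}$. One of them, say $A$, does so for infinitely many $i$, and the sum of $\omega^{\lambda_i}$ over infinitely many $i$ is still $\omega^\lambda$. So $A$ has type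 $\ge\omega^\lambda$. $\square$

Let $\oplus$ be the natural sum, which adds coefficients of Cantor normal forms. It is commutative, associative and strictly monotone.

**Lemma 4.2.** Let $X_1,\dots,X_m$ be nonempty well-orders and let $<$ be a well-order on $\prod X_i$ extending the product order.

(a) If all $X_i$ have type $<\omega^{\omega^k}$, then $<$ has type $<\omega^{\omega^k}$.

(b) If $m=2$, $X_1$ has type $<\omega^{\omega^k(c+1)}$ and $X_2$ has type $<\omega^{\omega^kd}$ with $d\ge1$, then $<$ has type $<\omega^{\omega^k(c+d)}$.

*Proof.* **Claim.** If each $X_i$ has type $\le\omega^{\mu_i}$, then $<$ has type $\le\omega^\mu$ with $\mu=\bigoplus\mu_i$. Use induction on $\mu$, over all such data. Let $a=(a_1,\dots,a_m)$. If $x<a$, then not all $x_i\ge a_i$, since $<$ extends the product order. So the elements below $a$ lie in $\bigcup_i\{x:x_i<a_i\}$. The set $\{x_i\in X_i:x_i<a_i\}$ has type $<\omega^{\mu_i}$, so by its Cantor normal form it is a finite (possibly empty) union of intervals of types $\omega^{\mu'}$ with $\mu'<\mu_i$. Replacing $X_i$ by such an interval replaces $\mu$ by a strictly smaller natural sum. By induction the set below $a$ is covered by finitely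 many sets of type $<\omega^\mu$, so by Lemma 4.1 it has type $<\omega^\mu$. As all proper initial segments have type $<\omega^\mu$, the whole order has type $\le\omega^\mu$. This includes $\mu=0$, where nothing lies below $a$.

In general split each $X_i$ into finitely many intervals of types $\omega^{\mu_{ij}}$. The product is a finite union of products of such intervals, so by Lemma 4.1 it suffices to bound each of these, using the claim. In (a), natural sums of exponents $<\omega^k$ are $<\omega^k$. In (b), exponents $\mu<\omega^k(c+1)$ and $\nu<\omega^kd$ have coefficients of $\omega^k$ at most $c$ and $d-1$ and no higher terms, so $\mu\oplus\nu<\omega^k(c+d)$. $\square$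

These are upper bounds only: large coordinates do not force a product order to be large beyond the coordinates. Order $\omega\times\omega$ by $(b,b')\mapsto b+b'$ and then by $b$. This extends the product order, but each element has finitely many predecessors, so the type is $\omega$. We return to this in Section 8.

## 5. Boxes, components and the relations $E_k$

Fix a tree automatic well-order $L=(D,<)$ and a compositional map $\tau:\mathbb T^2\to S$ with $\{(x,y)\in D^2:x<y\}=\tau^{-1}(S_<)$ and $x\in D\iff\tau(x,x)\in S_D$. Put
$$\kappa(z)=(\tau(z,z),\tau(z,o),\tau(o,z)),\qquad T_\kappa=\{z\in\mathbb T:\kappa(z)=\kappa\}.$$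
The sets $T_\kappa$ are regular and there are finitely many.

**Definition 5.1 (boxes).** A *box* in $L$ is a set $B=x[\prod_{u\in U}X_u]\subseteq D$ with $U$ a finite antichain and $X_u\neq\emptyset$ regular. It is *$\tau$-homogeneous* if for each $u$ the value $\tau(z,z)$ is constant for $z\in X_u$.

In a $\tau$-homogeneous box, (3) shows that for $u\in U$ the relation
$$z<_uz'\iff x[w,z]<x[w,z']\qquad(z,z'\in X_u)$$
does not depend on $w\in\prod_{u'\ne u}X_{u'}$. So $(X_u,<_u)$, the *coordinate order* at $u$, embeds in $B$ and is a well-order. The order $<$ on $B\cong\prod X_u$ extends the product order (change one coordinate at a time). Also $z<_uz'\iff\tau(z,z')\in F_u$ for a fixed $F_u\subseteq S$.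

**Definition 5.2 (components).** For $z\in D$ and any node $u\in\{0,1\}^*$ put $F_{z,u}=\{s\in S:h_{z,\{u\}}(s)\in S_<\}$. The finitely many pairs $(\kappa(z_u),F_{z,u})$ are the *components* of $L$. The component $(\kappa,F)$ denotes the order $\bigl(T_\kappa,\{(a,b):\tau(a,b)\in F\}\bigr)$.

A component embeds in $L$. If it is realized by $z,u$ and $a\in T_\kappa$, then $\tau(a,a)=\tau(z_u,z_u)$, so by (3) $\tau(z[u\leftarrow a],z[u\leftarrow a])=\tau(z,z)\in S_D$ and $z[u\leftarrow a]\in D$. In particular $T_\kappa$ consists of $\Sigma$-trees. By definition of $F$, the map $a\mapsto z[u\leftarrow a]$ is an embedding. So each component is a tree automatic well-order, and automata for it are computable from $\tau$ and $(\kappa,F)$.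

**Example 5.3.** Take the presentation $\{p_n:n\ge1\}$ of $\omega$ with the map $\pi$. The $\kappa$-classes are $\{o\}$, $\{p_n:n\ge1\}$ and the class of the bad elements of $\mathbb T$. Subtrees of elements of $D$ are never bad. Inserting $p_a,p_b$ at a node $0^i$ of $p_n$ with $i\le n$ gives $p_{i+a},p_{i+b}$, or something outside $D$ if $i+a=0$ or $i+b=0$. So the components are orders of type $\omega$ (on $\{p_n:n\ge1\}$) and of type $1$ (on $\{o\}$).

**Lemma 5.4.** It is decidable, from the presentation, which pairs are components.

*Proof.* Encode a node $u$ by the tree $m_u$ whose domain is the set of prefixes of $u$, with one fixed label. An automaton reading $\otimes(z,m_u)$ bottom-up can compute all $\tau(z_v,z_v),\tau(z_v,o),\tau(o,z_v)$. At $u$ it stores $\kappa(z_u)$ and the identity function on $S$. At a node $v\sqsubset u$ with $u$ at or below the child $v0$, it replaces the stored function $h$ by $s\mapsto\delta(z(v),z(v),h(s),\tau(z_{v1},z_{v1}))$, and symmetrically for $v1$. At the root it holds $\kappa(z_u)$ and $h_{z,\{u\}}$, hence $F_{z,u}$. So each relation $\{(z,m_u):z\in D,\ \kappa(z_u)=\kappa,\ F_{z,u}=F\}$ is tree automatic, and its emptiness is decidable.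 $\square$

**Box decomposition.** For a finite prefix-closed set $P$ let $\partial P$ be the set of minimal nodes outside $P$. For $z\in\mathbb T$ put
$$\mathrm{Box}_P(z)=\{z':z'|_P=z|_P,\ \kappa(z'_u)=\kappa(z_u)\ \forall u\in\partial P\}=z\Bigl[\prod_{u\in\partial P}T_{\kappa(z_u)}\Bigr].$$
For fixed $P$ there are finitely many such sets and they partition $\mathbb T$. If $y$ has support in $P$, then $y_u=o$ for $u\in\partial P$. So by (3) the values $\kappa(z')$, $\tau(z',y)$ and $\tau(y,z')$ are constant for $z'\in\mathrm{Box}_P(z)$; this is why $\kappa$ records comparisons with $o$.

**Example 5.5.** In the lexicographic order on coded pairs of Example 1.1, take for $\tau$ the product of $\pi$ with the map that compares, from the values of $\pi$ at the two children, codes of pairs. Let $x,y$ code $(0,0)$ and $(1,0)$, so $P=\{\varepsilon,0,00,1\}$. The interval $[x,y)=\{(0,b):b\ge0\}$ is the union of two boxes: $\{(0,0)\}$, and $\{(0,b):b\ge1\}$, which is obtained from $z=(0,1)$ by putting any $p_b$, $b\ge1$, at the node $10\in\partial P$. All other nodes of $\partial P$ carry $o$. The coordinate order at $10$ has type $\omega$.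

**Proposition 5.6.** For each $k$ the relation $E_k=E_k^L$ on $D$, "the interval between $x,y$ has type $<\omega^{\omega^k}$", is tree automatic. An automaton for it is computable from the presentation and the set $G_k$ of components of type $\ge\omega^{\omega^k}$.

*Proof.* Let $x<y$ in $D$ and $P=\mathrm{dom}\,x\cup\mathrm{dom}\,y$. Whether $z'\in[x,y)$ is determined by $\kappa(z'),\tau(z',x),\tau(z',y)$. Hence $[x,y)$ is a finite union of sets $\mathrm{Box}_P(z)$ with $z\in[x,y)$, and for every $z\in[x,y)$ we have $\mathrm{Box}_P(z)\subseteq[x,y)$. These are $\tau$-homogeneous boxes in $L$. The coordinate order at $u$ may be computed with the other coordinates equal to those of $z$, so it is the component $(\kappa(z_u),F_{z,u})$.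

By Lemma 4.1, $[x,y)$ has type $\ge\omega^{\omega^k}$ iff one of the boxes does. A box does iff one of its coordinates does, by Lemma 4.2(a) in one direction and because coordinates embed in the box in the other. So $\mathrm{type}[x,y)\ge\omega^{\omega^k}$ iff
$$\exists z\in[x,y)\ \exists u\in\partial(\mathrm{dom}\,x\cup\mathrm{dom}\,y):\ (\kappa(z_u),F_{z,u})\in G_k.$$
With $u$ encoded by $m_u$, this is a projection of a relation that is tree automatic by the proof of Lemma 5.4. $\square$

**Corollary 5.7.** For all $k,j\ge0$, the relation "the interval between $x,y$ has type $<\omega^{\omega^kj}$" is tree automatic on every tree automatic well-order.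

*Proof.* For $j=0$ it is equality. For $j\to j+1$ let $D'$ be the regular set of least elements of the classes of the relation for $j$; with the order of $L$ it is a tree automatic well-order. By Lemma 1.2 and (1), $x,y$ are related for $j+1$ iff the representatives of their classes are $E_k^{D'}$-related. Apply Proposition 5.6 to $D'$. $\square$

The corollary asserts existence only; we do not yet know $G_k$ effectively.

**Proposition 5.8 (Delhommé).** Every tree automatic well-order has type below $\omega^{\omega^\omega}$.

*Proof.* Suppose $\mathrm{type}(L)\ge\omega^{\omega^\omega}$. The set $D$ is a finite union of sets $T_\kappa$, each carrying a component (realized at node $\varepsilon$, where $h$ is the identity and $F=S_<$). By Lemma 4.1 some component has type $\ge\omega^{\omega^\omega}$. Let $M=(\kappa,F)$, realized by $x\in D$ and node $v$, be one of least type among these. For each $k$ there is $p\in T_\kappa$ such that $M_{<p}=\{z\in T_\kappa:z<_Mp\}$ has type $\ge\omega^{\omega^k}$. With $P=\mathrm{dom}\,p$, the set $M_{<p}$ is a finite union of sets $\mathrm{Box}_P(z)$, because $\kappa(z')$ and $\tau(z',p)$ are constant on each. By Lemma 4.1 one has type $\ge\omega^{\omega^k}$.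 The set $x[v\leftarrow\mathrm{Box}_P(z)]$ is a $\tau$-homogeneous box in $L$ with coordinates the components $(\kappa(z_u),F_{x[v\leftarrow z],vu})$, $u\in\partial P$. By Lemma 4.2(a) one of these, $C_k$, has type $\ge\omega^{\omega^k}$. It embeds in $M_{<p}$, so $\mathrm{type}(C_k)<\mathrm{type}(M)$, and by minimality $\mathrm{type}(C_k)<\omega^{\omega^\omega}$. So the types of the $C_k$ are below $\omega^{\omega^\omega}$ and unbounded in it, and there are infinitely many components, a contradiction. $\square$

## 6. Combs as certificates for $\mathrm{type}\ge\omega^{\omega^{k+1}}$

In Example 1.1 the order $\omega^\omega$ contains $\omega^N$ for every $N$ in a uniform way: combs with $N$ teeth, each tooth running through an order of type $\omega$. We make this pattern into a finite object.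

**Definition 6.1.** A *context* is a finite $\Sigma$-labelled tree with prefix-closed domain together with some distinct distinguished nodes (*holes*), each a minimal node outside the domain. Filling the holes with $\Sigma$-trees gives a $\Sigma$-tree. A *$k$-certificate* for $L=(D,<)$ consists of a direction $\downarrow$ or $\uparrow$; a context $g$ with one hole; a context $c$ with two holes, the *spine hole* and the *side hole*; a $\Sigma$-tree $e$; a regular set $Y$ of $\Sigma$-trees; and a tree automatic relation $<_Y$ on $Y$. Write $c[z,y]$ for $c$ with $z$ in the spine hole and $y$ in the side hole, and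
$$\mathrm{comb}(y_1,\dots,y_N)=g[c[c[\cdots c[e,y_N]\cdots,y_2],y_1]].$$
The conditions are:

0. $<_Y$ is a strict linear order on $Y$;
1. all combs ($N\ge1$, $y\in Y^N$) are in $D$;
2. for all $N\ge1$ and $y\ne y'$ in $Y^N$: if $y_l<_Yy'_l$, where $l$ is the least (direction $\downarrow$), respectively the greatest (direction $\uparrow$), index with $y_l\ne y'_l$, then $\mathrm{comb}(y)<\mathrm{comb}(y')$;
3. $(Y,<_Y)$ has type $\ge\omega^{\omega^k}$.

Neither hole of $c$ is the root, since the holes are two distinct minimal nodes outside the domain.

**Example 6.2.** For the order $\omega^\omega$ of Example 1.1: $g$ is the empty context with its hole at the root; $c$ is one node labelled $a$ with side hole $0$ and spine hole $1$; $e$ is the one-node tree; $Y=\{p_n:n\ge2\}$ (codes of nonzero numbers) ordered by $n$; the direction is $\uparrow$. All combs have $b_N\ne0$, so they lie in $D$, and condition 2 is the definition of the order for equal $N$. This is a $0$-certificate.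

**Lemma 6.3 (soundness).** If $L$ has a $k$-certificate, then $\mathrm{type}(L)\ge\omega^{\omega^{k+1}}$.

*Proof.* Let $\eta=\mathrm{type}(Y)$. By condition 2 the lexicographic order on $Y^N$, with first or last index most significant, embeds in $L$. It has type $\eta^N\ge\omega^{\omega^kN}$. This holds for every $N$, and $\sup_N\omega^{\omega^kN}=\omega^{\omega^{k+1}}$. $\square$

**Lemma 6.4 (checkability).** Conditions 0, 1, 2 are decidable. If they hold, then $(Y,<_Y)$ is a tree automatic well-order, so condition 3 can be tested by an algorithm $A_k$ deciding $\mathrm{type}\ge\omega^{\omega^k}$ on presented well-orders.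

*Proof.* Condition 0 is a first-order sentence about a tree automatic structure. For condition 2 and sets $P,Q$ of pairs of $\Sigma$-trees let
$$c\langle P,Q\rangle=\{(c[z,y],c[z',y']):(z,z')\in P,\ (y,y')\in Q\}.$$
In direction $\downarrow$, the indices above $l$ (deeper in the comb) are arbitrary and those below $l$ agree. Building from the inside out, let $P_0$ be the least set with $P_0=\{(e,e)\}\cup c\langle P_0,Y\times Y\rangle$, let $P_1=c\langle P_0,<_Y\rangle$, and let $P_2$ be the least set with $P_2=P_1\cup c\langle P_2,\{(y,y):y\in Y\}\rangle$. In direction $\uparrow$, exchange $Y\times Y$ and $\{(y,y):y\in Y\}$. In both cases the pairs $(\mathrm{comb}(y),\mathrm{comb}(y'))$ occurring in condition 2 are exactly the $(g[z],g[z'])$ with $(z,z')\in P_2$.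

These relations are tree automatic. For $w\in\mathrm{dom}\,c$ let $c_w\langle P,Q\rangle$ be the set of pairs of filled copies of the part of $c$ at $w$. Then $(x,x')\in c_w\langle P,Q\rangle$ iff $x(\varepsilon)=x'(\varepsilon)=c(w)$ and, for $i=0,1$, the pair $(x_i,x'_i)$ is in $c_{wi}\langle P,Q\rangle$ if $wi\in\mathrm{dom}\,c$, in $P$ if $wi$ is the spine hole, in $Q$ if $wi$ is the side hole, and equal to $(o,o)$ otherwise. So the truth values of "$(x,x')\in c_w\langle P_0,Q\rangle$" for $w\in\mathrm{dom}\,c$ are determined by the letters and by the truth values, at the two children, of these statements and of "$\in P_0$", "$\in Q$", "$=(o,o)$". The truth value of "$(x,x')\in P_0$" follows from those of "$(x,x')=(e,e)$" and "$(x,x')\in c_\varepsilon\langle P_0,Q\rangle$". Since the spine hole is not the root, only proper subtrees are consulted. Together with compositional maps for $Q$ and $\{(e,e)\}$, these truth values form a compositional map recognizing $P_0$. The same argument handles $P_1$, $P_2$ and $\{(g[z],g[z']):(z,z')\in P_2\}$. So condition 2 is an inclusion of tree automatic relations. Condition 1 is similarly an inclusion of regular sets, with single trees in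 place of pairs.

If 0–2 hold, then condition 2 with $N=1$ embeds the linear order $(Y,<_Y)$ in $L$. $\square$

The core of the proof is the converse of Lemma 6.3.

**Proposition 6.5 (completeness).** If $L$ has type $\ge\omega^{\omega^{k+1}}$, then $L$ has a $k$-certificate.

The next three sections prove it. They find a large box all of whose coordinates are small, then many coordinates in it that are ordered lexicographically, and then pump.

## 7. Large boxes with small coordinates

A comb needs many teeth. We find a box that can only be large because it has many coordinates.

**Lemma 7.1.** Let $\mathrm{type}(L)\ge\omega^{\omega^{k+1}}$. There is $c\in\mathbb N$ such that for every $n$ there is a $\tau$-homogeneous box in $L$ of type $\ge\omega^{\omega^kn}$ all of whose coordinate orders have type $<\omega^{\omega^k(c+1)}$.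

*Proof.* As in Proposition 5.8, $D$ is a finite union of sets $T_\kappa$, each a component, so by Lemma 4.1 some component has type $\ge\omega^{\omega^{k+1}}$. Let $M=(\kappa,F)$, realized by $x\in D$ and node $v$, be such a component of least type. As there are finitely many components and $\omega^{\omega^{k+1}}=\sup_n\omega^{\omega^kn}$, there is $c$ such that every component of type $<\omega^{\omega^{k+1}}$ has type $<\omega^{\omega^k(c+1)}$.

Let $n\in\mathbb N$. Since $\mathrm{type}(M)>\omega^{\omega^kn}$, there is $p\in T_\kappa$ with $M_{<p}$ of type $\ge\omega^{\omega^kn}$. With $P=\mathrm{dom}\,p$, this set is a finite union of sets $\mathrm{Box}_P(z)$, since $\kappa(z')$ and $\tau(z',p)$ are constant on each, and by Lemma 4.1 one of them has type $\ge\omega^{\omega^kn}$. Then $x[v\leftarrow\mathrm{Box}_P(z)]\subseteq D$ is a $\tau$-homogeneous box in $L$ of this type, and its coordinates are the components $(\kappa(z_u),F_{x[v\leftarrow z],vu})$, $u\in\partial P$. Each embeds in $M_{<p}$, so has type $<\mathrm{type}(M)$. By minimality of $M$ its type is $<\omega^{\omega^{k+1}}$, hence $<\omega^{\omega^k(c+1)}$. $\square$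

The constant $c$ does not depend on $n$.

## 8. Lexicographic coordinates inside a box

A first plan is to pick in the box of Lemma 7.1 many coordinates of type $\ge\omega^{\omega^k}$ and hope that the box is ordered lexicographically by them, in some order of significance. This stops at two points.

First, extending the product order is not enough: the order on $\omega\times\omega$ by $b+b'$ in Section 4 has two infinite coordinates and type $\omega$. The automaton has to be used.

Second, even in a box of a tree automatic order two coordinates may have no order of significance. Code a triple $(b,b',d)$ by a root with the code of the pair $(b,b')$ at node $0$ and the code of $d$ at node $1$, and order triples lexicographically by $(b,d,b')$. Take $\tau$ to be the product of the maps comparing codes of numbers, of pairs and of triples. Then $\tau(z,z)$ is constant on codes of numbers and constant on codes of pairs, so all codes of triples form a $\tau$-homogeneous box with coordinate orders of types $\omega^2$ (pairs, lexicographically) and $\omega$. Now $(0,1,0)$ comes before $(0,0,1)$, so the second coordinate wins; but $(1,0,0)$ comes after $(0,0,1)$, so the first coordinate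 wins. The high part of the first coordinate is more significant than the second coordinate, and its low part is less significant.

The way past this is to shrink the coordinate: keep only the pairs $(b,0)$, which are the least elements of the classes of "same $b$". In general these classes are visible through a relation on the whole box, "the interval is small", which is tree automatic by Corollary 5.7. As a coordinate of type $<\omega^{\omega^k(c+1)}$ can hold up to $c$ factors $\omega^{\omega^k}$, we budget $c+1$ factors for each coordinate we extract.

**Lemma 8.1 (extraction).** Let $B=x[\prod_{u\in U}X_u]$ be a $\tau$-homogeneous box in $L$, where all $(X_u,<_u)$ have type $<\omega^{\omega^k(c+1)}$ and $B$ has type $\ge\omega^{\omega^kn}$ with $n=r(c+1)$. Then there are distinct $u_1,\dots,u_r\in U$, regular $Y_l\subseteq X_{u_l}$ with $(Y_l,<_{u_l})$ of type $\ge\omega^{\omega^k}$, and $w\in\prod_{u\ne u_1,\dots,u_r}X_u$, such that for $y,y'\in\prod_lY_l$ whose first difference is at $l$ with $y_l<_{u_l}y'_l$, we have $x[w,y]<x[w,y']$.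

*Proof.* Induction on $r$; $r=0$ is trivial. Let $r\ge1$, so $n\ge1$ and $B$ is infinite, and $U\ne\emptyset$.

**Step 1: cut $B$ into blocks and make them visible to a compositional map.** Let $E$ be the relation on $B$ "the interval of $(B,<)$ between $a,b$ has type $<\omega^{\omega^k(n-1)}$". It is an equivalence relation with convex classes (Lemma 1.2), and it is tree automatic by Corollary 5.7 applied to $(B,<)$. Let $\theta$ be a compositional map refining $\tau$ and recognizing $E$. Partition each $X_u$ by the value $\theta(z,z)$; this splits $B$ into finitely many boxes $B_h$.

Since $\omega^{\omega^kn}=\omega^{\omega^k(n-1)}\cdot\omega^{\omega^k}$, for each $\xi<\omega^{\omega^k}$ the elements of $B$ at positions in $[\omega^{\omega^k(n-1)}\xi,\omega^{\omega^k(n-1)}(\xi+1))$ form an $E$-class $K_\xi$ of type $\omega^{\omega^k(n-1)}$. By Lemma 4.1 there is $h(\xi)$ such that $K_\xi\cap B_{h(\xi)}$ has type $\omega^{\omega^k(n-1)}$. By Lemma 4.1 again there is $h$ such that $\Xi=\{\xi:h(\xi)=h\}$ has type $\omega^{\omega^k}$. Write $B_h=x[\prod X'_u]$.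

**Step 2: choose $u_1$ and $Y_1$, a coordinate that moves between blocks.** For $z,z'\in X'_u$ let $z\,E^u\,z'$ iff $x[w,z]\,E\,x[w,z']$ for $w\in\prod_{u'\ne u}X'_{u'}$. By (3) for $\theta$ this does not depend on $w$, because $\theta(a,a)$ is constant for $a\in X'_{u'}$. So $E^u$ is a tree automatic equivalence relation, and the set $Y_u\subseteq X'_u$ of $<_u$-least elements of $E^u$-classes is regular. Given an element of $B_h$, replace its coordinates one at a time by the least elements of their $E^u$-classes. Each change stays in the same $E$-class, so every element of $B_h$ is $E$-equivalent to an element of $x[\prod Y_u]$. Hence $x[\prod Y_u]$ meets every $K_\xi$ with $\xi\in\Xi$. The $K_\xi$ are ordered as the $\xi$, so $x[\prod Y_u]$ has type $\ge\omega^{\omega^k}$. By Lemma 4.2(a) some $(Y_u,<_u)$ has type $\ge\omega^{\omega^k}$. Let $u_1=i$ be this $u$ and $Y_1=Y_u$.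

**Step 3: pass to a smaller box inside one block, and remove the coordinate $i$.** Fix $\xi\in\Xi$, $K=K_\xi$ and $b=x[(b_u)]\in K\cap B_h$. Partition each $X'_u$ by $z\mapsto\theta(z,b_u)$. By (3), on each resulting subbox of $B_h$ the value $\theta(\cdot,b)$ is constant, so membership in $K=\{a\in B:a\,E\,b\}$ is constant. Hence $K\cap B_h$ is a finite union of boxes, and by Lemma 4.1 one of them, $B_1=x[\prod X''_u]$, has type $\ge\omega^{\omega^k(n-1)}$.

Fix $a_0\in X''_i$, let $V=\prod_{u\ne i}X''_u$ and $B_2=\{x[a_0,v]:v\in V\}$. By $\tau$-homogeneity, the order on $V$ induced by $B_2$ does not depend on $a_0$, and the order on $B_1\cong X''_i\times V$ extends the product of $<_i$ and this order. Let $d=n-1-c=(r-1)(c+1)$. If $d\ge1$ and $B_2$ had type $<\omega^{\omega^kd}$, then by Lemma 4.2(b) $B_1$ would have type $<\omega^{\omega^k(c+d)}=\omega^{\omega^k(n-1)}$, a contradiction. So $B_2$ has type $\ge\omega^{\omega^k(r-1)(c+1)}$; for $d=0$ this only says that $B_2\ne\emptyset$.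

Apply the induction hypothesis to the $\tau$-homogeneous box $B_2$, with $x[i\leftarrow a_0]$, the antichain $U\setminus\{i\}$ and the sets $X''_u$. By $\tau$-homogeneity of $B$, its coordinate orders are restrictions of the $<_u$, so they have type $<\omega^{\omega^k(c+1)}$. We get $u_2,\dots,u_r$, $Y_2,\dots,Y_r$ and $w$.

**Step 4: verify that $u_1$ dominates the rest.** Let $y,y'\in\prod_{l\ge1}Y_l$ first differ at $l$ with $y_l<_{u_l}y'_l$. Let $v,v'\in V$ be $(w,y_2,\dots,y_r)$ and $(w,y'_2,\dots,y'_r)$. We must show $x[y_1,v]<x[y'_1,v']$.

If $l\ge2$, then $y_1=y'_1$ and $\tau(y_1,y_1)=\tau(a_0,a_0)$. By (3) the claim is equivalent to $x[a_0,v]<x[a_0,v']$, which the induction hypothesis gives.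

Let $l=1$. Then $x[y_1,v]<x[y'_1,v]$. These elements are not $E$-equivalent: $y_1,y'_1$ are distinct elements of $Y_1$, hence not $E^i$-equivalent, and $v\in\prod_{u\ne i}X'_u$. Also $x[a_0,v]\,E\,x[a_0,v']$, since both are in $B_1\subseteq K$. As $a_0,y'_1\in X'_i$, we have $\theta(a_0,a_0)=\theta(y'_1,y'_1)$, so (3) gives $x[y'_1,v]\,E\,x[y'_1,v']$. Since $E$-classes are convex, $x[y_1,v]$ lies below the whole $E$-class of $x[y'_1,v]$, in particular below $x[y'_1,v']$. $\square$

In the triple example, with $k=0$, $c=2$, $r=1$, $n=3$: $E$ says "interval of type $<\omega^2$", that is, the same $b$. On the second coordinate all elements are equivalent, so $Y_u$ there is a singleton. On the first coordinate $Y_u=\{(b,0):b<\omega\}$, and this is the coordinate that is extracted.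

Combining Lemma 7.1 and Lemma 8.1, and plugging $w$ into $x$, we get the following.

**Corollary 8.2.** Let $\mathrm{type}(L)\ge\omega^{\omega^{k+1}}$. For every $r$ there are $x\in\mathbb T$, an antichain of nodes ("holes") $u_1,\dots,u_r$, and regular sets $Y_l$ with orders $<_l$ of type $\ge\omega^{\omega^k}$, such that $x[y]\in D$ for all $y\in\prod Y_l$ and $y\mapsto x[y]$ is increasing for the lexicographic order with hole $1$ most significant. Moreover $\tau(y,y)$ is constant on $Y_l$, and $y<_ly'\iff\tau(y,y')\in F_l$ for some fixed $F_l\subseteq S$.

## 9. From many holes to a pumpable comb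

Corollary 8.2 gives an unrelated configuration for each $r$. A certificate is one finite object that works for all $N$. So we take one large $r$ and look for repetition.

*Proof of Proposition 6.5.* **Step 1: express the lexicographic property through values in $S$ only.** Let $q_l$ be the constant value of $\tau(y,y)$ on $Y_l$ and put
$$\Delta_l=\{\tau(y,y'):y<_ly'\text{ in }Y_l\},\qquad A_l=\{\tau(y,y'):y,y'\in Y_l\}.$$
Then $q_l\in A_l$. Since $\Delta_l\subseteq F_l$, we have on $Y_l$: $y<_ly'\iff\tau(y,y')\in\Delta_l$. Every value in $\Delta_l$ and $A_l$ is realized by a pair from $Y_l$. So Corollary 8.2 and (3) give, with $h=h_{x,\{u_1,\dots,u_r\}}$: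

$$\begin{aligned}&\text{if for some } l:\ s_{l'}=q_{l'}\text{ for all holes } l'\text{ more significant than } l,\ s_l\in\Delta_l,\\ &\text{and } s_{l'}\in A_{l'}\text{ for all less significant holes, then } h(s)\in S_<.\end{aligned} \tag{4}$$

Property (4) is preserved when holes are dropped, that is, filled with a fixed $y\in Y_l$. Such a hole gets the value $q_l$, which is permitted whether the hole is more or less significant.

**Step 2: arrange the holes along one branch, with significance monotone in depth.** The number of triples $(q_l,\Delta_l,A_l)$ is bounded in terms of $|S|$. By Ramsey's theorem let $m$ be such that every coloring of the pairs from $m$ points with $|S|^{|S|}\cdot2^{|S|^2}$ colors has a homogeneous set of size $4$. For $r$ large we may keep $2^{m^2}$ holes with the same triple $(q,\Delta,A)$.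

Start with this set of holes. At stage $j$ let $v_j$ be the longest common prefix of the current set, which has size $\ge2$. As the holes form an antichain, $v_j$ is a proper prefix of all of them, and both children of $v_j$ have holes at or below them. Continue with the holes below a child that has at least half of them, and pick one hole $z_j$ below the other child. The set at stage $j$ has at least $2^{m^2-j}$ elements, so this works for $j=0,\dots,m^2-1$. We get $v_0\sqsubset v_1\sqsubset\cdots\sqsubset v_{m^2-1}$ and holes $z_j$ below the child of $v_j$ that does not lead to $v_{j+1}$. Keep only the holes $z_j$. By the Erdős–Szekeres theorem we may keep $m$ of them, renumbered as $v_0,\dots,v_{m-1}$ and $z_0,\dots,z_{m-1}$, such that either shallower holes (smaller $j$) are more significant (case $\downarrow$), or deeper holes are more significant (case $\uparrow$). Drop all other holes.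

**Step 3: find an idempotent pattern along the branch.** For $i<j$ consider the part of $x$ from $v_i$ to $v_j$, with a spine hole at $v_j$; the holes in it are exactly $z_i,\dots,z_{j-1}$. Let $f_{ij}(t;s_i,\dots,s_{j-1})$ be the value at $v_i$ computed via $\delta$ from the value $t$ at $v_j$ and the values $s$ at the holes. Put
$$\varphi_{ij}(t)=f_{ij}(t;q,\dots,q),\qquad\rho_{ij}(t)=\{f_{ij}(t;s):s\in A^{[i,j)}\},$$
and extend $\rho_{ij}$ to sets of values by union. The map $\varphi$ controls teeth that agree, and $\rho$ controls teeth that are arbitrary. Composing parts of the branch gives $\varphi_{il}=\varphi_{ij}\varphi_{jl}$ and $\rho_{il}=\rho_{ij}\rho_{jl}$ for $i<j<l$. There are at most $|S|^{|S|}\cdot2^{|S|^2}$ pairs $(\varphi_{ij},\rho_{ij})$, so by the choice of $m$ there are $i_0<i_1<i_2<i_3$ with $(\varphi_{ij},\rho_{ij})=(\varphi,\rho)$ for all pairs $i<j$ among them. Hence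
$$\varphi\varphi=\varphi,\qquad\rho\rho=\rho,\qquad\varphi(t)\in\rho(t),$$
the last because $q\in A$.

**Step 4: define the certificate.** Let $\hat x\in D$ be $x$ with every hole $z_j$ filled with an element of its set. Each of these sets is infinite, so it contains a nonempty tree. All fillings lie in $D$ and so are $\Sigma$-trees. Filling $z_j$ with a nonempty tree shows that all proper prefixes of $z_j$ carry labels from $\Sigma$, and these labels do not depend on the filling. In particular all $v_j$ carry such labels. Let

* $g$ be $\hat x$ with the subtree at $v_{i_1}$ removed and a hole at $v_{i_1}$. Its value function is $\gamma=\gamma_0\varphi$, where $\gamma_0$ is the value function of $\hat x$ with a hole at $v_{i_0}$; thus $\gamma\varphi=\gamma$;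
* $c$ be the subtree of $\hat x$ at $v_{i_1}$ with the spine hole at the position of $v_{i_2}$ and the side hole at the position of $z_{i_1}$. Its value function $f(t,s)=f_{i_1i_2}(t;s,q,\dots,q)$ satisfies $f(t,q)=\varphi(t)$, and $f(t,s)\in\rho(t)$ for $s\in A$;
* $e=\hat x_{v_{i_2}}$, $e^*=\tau(e,e)$ and $e_3=\tau(\hat x_{v_{i_3}},\hat x_{v_{i_3}})$; so $e^*=\varphi(e_3)$ and $\varphi(e^*)=e^*$;
* $(Y,<_Y)$ be the set and order belonging to hole $z_{i_1}$;
* the direction be the one obtained in Step 2.

The nodes $v_{i_2}$ and $z_{i_1}$ lie below different children of $v_{i_1}$, and all proper prefixes of $v_{i_1}$, $v_{i_2}$ and $z_{i_1}$ are labelled from $\Sigma$; so $g$ and $c$ are contexts. The relation $<_Y$ is tree automatic, since $y<_Yy'\iff\tau(y,y')\in\Delta$ on $Y$. It is a linear order of type $\ge\omega^{\omega^k}$. So conditions 0 and 3 hold. For $y,y'\in Y^N$ and $s_j=\tau(y_j,y'_j)\in A$,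
$$\tau(\mathrm{comb}(y),\mathrm{comb}(y'))=\gamma\bigl(f(\cdot,s_1)\circ\cdots\circ f(\cdot,s_N)(e^*)\bigr). \tag{5}$$

**Step 5: condition 1, all combs are in $D$.** For $y=y'$ all $s_j$ equal $q$, so (5) gives
$$\tau(\mathrm{comb}(y),\mathrm{comb}(y))=\gamma\varphi^N(e^*)=\gamma(e^*)=\gamma(\varphi(e^*))=\tau(\hat x,\hat x)\in S_D.$$

The remaining task is to show that the value (5) of a pair as in condition 2 lies in $S_<$. We show that it is one of the values $h(s)$ covered by (4), where $h$ is now the function for $x$ with the holes $z_0,\dots,z_{m-1}$. The pumped teeth other than tooth $l$ are absorbed by idempotence.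

**Step 6: condition 2, case $\downarrow$.** Here $s_1=\dots=s_{l-1}=q$, $s_l\in\Delta$, and $s_{l+1},\dots,s_N\in A$ are arbitrary. Put $t=f(\cdot,s_{l+1})\circ\cdots\circ f(\cdot,s_N)(e^*)$. Since $e^*=\varphi(e_3)\in\rho(e_3)$, each application of $f(\cdot,s)$ moves a value $t_1$ into $\rho(t_1)$, and $\rho\rho=\rho$, we get $t\in\rho(e_3)$. So $t=f_{i_2i_3}(e_3;a)$ for some $a\in A^{[i_2,i_3)}$. The value of the pair is $\gamma\varphi^{l-1}(f(t,s_l))=\gamma(f(t,s_l))$. This is the value of $h$ for the assignment in which $z_{i_1}$ gets $s_l\in\Delta$, each $z_j$ with $j\in[i_2,i_3)$ gets $a_j\in A$, and all other holes get $q$. The holes getting $a_j$ are deeper than $z_{i_1}$, hence less significant. All more significant holes get $q$. By (4) the value is in $S_<$.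

**Step 7: condition 2, case $\uparrow$.** Here $s_{l+1}=\dots=s_N=q$, $s_l\in\Delta$, and $s_1,\dots,s_{l-1}\in A$ are arbitrary. First, $f(\cdot,s_{l+1})\circ\cdots\circ f(\cdot,s_N)(e^*)=\varphi^{N-l}(e^*)=e^*$. Put
$$t'=f(e^*,s_l),\qquad t''=f(\cdot,s_1)\circ\cdots\circ f(\cdot,s_{l-1})(t')\in\{t'\}\cup\rho(t'),$$
using $\rho\rho=\rho$. We have $\varphi(t'')\in\rho(t'')$, and $\rho(t'')\subseteq\rho(t')$: trivially if $t''=t'$, and by $\rho\rho=\rho$ if $t''\in\rho(t')$. So $\varphi(t'')=f_{i_0i_1}(t';a)$ for some $a\in A^{[i_0,i_1)}$, and the value of the pair is
$$\gamma(t'')=\gamma_0(\varphi(t''))=\gamma_0\bigl(f_{i_0i_1}(f(e^*,s_l);a)\bigr).$$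
This is the value of $h$ for the assignment in which $z_{i_1}$ gets $s_l\in\Delta$, each $z_j$ with $j\in[i_0,i_1)$ gets $a_j\in A$, and all other holes get $q$. The holes getting $a_j$ are shallower than $z_{i_1}$, hence less significant in this case. By (4) the value is in $S_<$.

So we have a $k$-certificate for $L$. $\square$

Note why four points are needed: the segment $[i_1,i_2)$ is the comb's period, the segment $[i_2,i_3)$ absorbs deeper arbitrary teeth in case $\downarrow$, and the segment $[i_0,i_1)$ absorbs shallower arbitrary teeth in case $\uparrow$.

## 10. The algorithms $A_k$ and the normal form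

The input is always a presented well-order $L$.

**Algorithm $A_0$.** Test whether the domain is infinite. This decides $\mathrm{type}(L)\ge\omega=\omega^{\omega^0}$.

**Computing $E_k$ and $L/E_k$ from $A_k$.** Compute the components of $L$ (Lemma 5.4), which are presented well-orders. Run $A_k$ on each to get $G_k$, and compute an automaton for $E_k^L$ (Proposition 5.6). The set of least elements of $E_k$-classes, with the order of $L$, presents $L/E_k$.

**Algorithm $A_{k+1}$.** Run in parallel:

* (no) compute $L_0=L$, $L_{j+1}=L_j/E_k$, and answer "no" if some $L_j$ has at most one element;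
* (yes) enumerate candidates for $k$-certificates of $L$ and check them as in Lemma 6.4, conditions 0–2 first and then condition 3 using $A_k$; answer "yes" if one is found.

**Proposition 10.1.** $A_k$ always halts and decides $\mathrm{type}(L)\ge\omega^{\omega^k}$, uniformly in $k$.

*Proof.* Induction on $k$; pass from $k$ to $k+1$. Suppose $\alpha=\mathrm{type}(L)<\omega^{\omega^kn}$ with $n\ge2$. Write $\alpha=\omega^{\omega^k}\beta+\rho$ with $\rho<\omega^{\omega^k}$. Then $\beta<\omega^{\omega^k(n-1)}$. As this is a limit ordinal, $\beta+1$ is also below it, so $L_1$ has type $<\omega^{\omega^k(n-1)}$ by Lemma 1.2. Iterating, $L_{n-1}$ has type $<\omega^{\omega^k}$ and $L_n$ has at most one element. If $\mathrm{type}(L)\ge\omega^{\omega^{k+1}}=\omega^{\omega^k}\cdot\omega^{\omega^{k+1}}$, then the quotient $\beta$ is again $\ge\omega^{\omega^{k+1}}$, so all $L_j$ are infinite. Since $\omega^{\omega^{k+1}}=\sup_n\omega^{\omega^kn}$, the first process halts iff $\mathrm{type}(L)<\omega^{\omega^{k+1}}$. By Lemma 6.3 and Proposition 6.5, the second halts iff $\mathrm{type}(L)\ge\omega^{\omega^{k+1}}$. $\square$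

**Algorithm Type($L$)**, with $\alpha=\mathrm{type}(L)$:

1. If the domain is finite, output its cardinality $n$ as $\omega^0+\dots+\omega^0$ ($n$ terms; $0$ if $n=0$).
2. Otherwise find the least $k$ with $\alpha<\omega^{\omega^k}$, using $A_0,A_1,\dots$. It exists by Proposition 5.8, and $k\ge1$. Let $E=E_{k-1}$, let $L'=L/E$ (least representatives), and write $\alpha=\omega^{\omega^{k-1}}\beta+\rho$ with $\rho<\omega^{\omega^{k-1}}$. If $L'$ has a greatest element $\mu$ and, by $A_{k-1}$, the last class $K=\{x\in L:x\ge\mu\}$ has type $<\omega^{\omega^{k-1}}$, then $\rho=\mathrm{Type}(K)$ and $\beta=\mathrm{Type}(L'\setminus\{\mu\})$. Otherwise $\rho=0$ and $\beta=\mathrm{Type}(L')$.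
3. If $\beta=\omega^{\beta_1}+\dots+\omega^{\beta_s}$, output the normal form of $\omega^{\omega^{k-1}+\beta_1}+\dots+\omega^{\omega^{k-1}+\beta_s}+\rho$.

*Proof of Theorem 2.1.* Step 2 is correct by Lemma 1.2: $\rho\ne0$ iff there is a last class and its type is $<\omega^{\omega^{k-1}}$. In step 3, the sum displayed is $\omega^{\omega^{k-1}}\beta+\rho=\alpha$. The exponents $\omega^{k-1}+\beta_i$ are nonincreasing, and the exponents in $\rho$ are $<\omega^{k-1}$. Since $\alpha<\omega^{\omega^k}$, we have $\omega^{k-1}+\beta_i<\omega^k$ and so $\beta_i<\omega^k$. Hence all terms in the normal form of $\beta_i$ are at most $\omega^{k-1}$, and prepending the term $\omega^{k-1}$ gives the normal form of $\omega^{k-1}+\beta_i$.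

Termination: by minimality of $k$ and since $\alpha$ is infinite, $\rho<\omega^{\omega^{k-1}}\le\alpha$. The leading exponent of $\alpha$ lies in $[\omega^{k-1},\omega^k)$, so it is $\omega^{k-1}c+\gamma'$ with $1\le c<\omega$ and $\gamma'<\omega^{k-1}$. The leading exponent of $\beta$ is then $\omega^{k-1}(c-1)+\gamma'$, which is smaller, so $\beta<\alpha$. The recursion is on smaller ordinals with at most two calls each, so it terminates. $\square$

## 11. Interval lengths, all ordinals below $\omega^{\omega^\omega}$, and the characterization by combs

**Theorem 11.1.**

(a) *(Uniform definability of distances.)* From a presentation of a tree automatic well-order $L$ and the normal form of $\beta<\omega^{\omega^\omega}$ one can compute tree automata for $\{(x,y):x<y,\ \mathrm{type}[x,y)\ge\beta\}$ and $\{(x,y):x<y,\ \mathrm{type}[x,y)=\beta\}$. Hence the first-order theory of $L$ expanded by all these relations is decidable, uniformly in the presentation.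

(b) *(Effective converse and classification.)* From the normal form of any $\alpha<\omega^{\omega^\omega}$ one can compute a tree automatic presentation of $\alpha$ (for $\Sigma\ne\emptyset$). So, up to isomorphism, presentations of tree automatic well-orders and normal forms below $\omega^{\omega^\omega}$ are computably translated into each other in both directions. In particular isomorphism and embeddability of tree automatic well-orders are decidable.

(c) *(Characterization.)* A tree automatic well-order has type $\ge\omega^{\omega^{k+1}}$ iff it has a $k$-certificate.

*Proof.* Part (c) is Lemma 6.3 together with Proposition 6.5.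

**Part (a): from powers of $\omega$ to arbitrary $\beta$.** Let $\gamma=\omega^{k_1}+\dots+\omega^{k_s}<\omega^\omega$ with $k_1\ge\dots\ge k_s$. Since $\omega^\gamma=\omega^{\omega^{k_1}}\cdots\omega^{\omega^{k_s}}$, by (1) dividing positions by $\omega^\gamma$ amounts to dividing successively by $\omega^{\omega^{k_1}},\dots,\omega^{\omega^{k_s}}$. So by Lemma 1.2 the relation "interval of type $<\omega^\gamma$" is obtained by taking successive quotients by $E_{k_1},E_{k_2},\dots$ in this order, each computed on the previous quotient, represented by least elements. For $\gamma=0$ the relation is equality. Each step is effective by Section 10.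

Now let $\beta=\omega^{\gamma_1}+\dots+\omega^{\gamma_m}$ in normal form with $m\ge1$. For $x<y$ we claim that $\mathrm{type}[x,y)\ge\beta$ iff there are $x=x_1<\dots<x_{m+1}=y$ with $\mathrm{type}[x_i,x_{i+1})\ge\omega^{\gamma_i}$ for all $i$. If $\mathrm{type}[x,y)\ge\beta$, cut $[x,y)$ at the partial sums $\omega^{\gamma_1}+\dots+\omega^{\gamma_i}$, $i<m$. The first $m-1$ pieces have types exactly $\omega^{\gamma_i}$, and the last has type $\ge\omega^{\gamma_m}$ by left cancellation. The converse is monotonicity of sums. For $\beta=0$ the condition on the type always holds. Finally, type $=\beta$ means $\ge\beta$ and not $\ge\beta+1$. A sentence involves finitely many of these relations, so decidability of the theory follows from the closure of tree automatic relations under first-order definitions and the decidability of emptiness.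

**Part (b): presenting every $\alpha<\omega^{\omega^\omega}$.** The order $\omega$ is presented in Example 1.1. Code a pair $(x,y)$ by the tree with a labelled root and subtrees $x,y$ at the two children, and use distinct fixed trees as tags. Then presentations of finite ordinals, of finite sums (pairs of a tag and an element) and of lexicographic products are computable.

For infinite powers, let $(Y,<_Y)$ present $\alpha\ge2$, with least element $0$. Take trees with a spine $\varepsilon,1,\dots,1^N$ ($N\ge0$) and trees $y_1,\dots,y_N\in Y$ attached at the left children of the first $N$ spine nodes, with $y_N\ne0$ if $N\ge1$. Order by $N$, and for equal $N$ at the largest index where the sequences differ. This is the order of finite-support functions $\omega\to\alpha$ by largest difference: the length $N$ marks the last nonzero entry, so a longer sequence is larger at the largest difference. Its initial segments of sequences of length at most $M$ have type $\alpha^M$, so its type is $\alpha^\omega$. It is tree automatic: reading upward along the two spines, an automaton notes which spine is longer, and if they end together it keeps the first strict comparison of teeth that it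 meets, which is the one at the largest index.

As $(\omega^{\omega^k})^\omega=\omega^{\omega^{k+1}}$, all $\omega^{\omega^k}$ are obtained. By products we obtain all $\omega^\gamma$ with $\gamma<\omega^\omega$, and by finite sums all $\alpha<\omega^{\omega^\omega}$. The translation in the other direction is Theorem 2.1, with Proposition 5.8 for the bound. Isomorphism of two tree automatic well-orders means equality of their types, and embeddability means $\le$ between them; both are decided by computing the normal forms and comparing them. $\square$
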